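# Monotonicity of the Sylvester probability for beta and beta prime distributions

## 1. The monotonicity theorem and two companions

**Theorem 1.** Let $d\ge 2$. For $\beta>-1$ let $p_d(\beta)$ be the probability that the convex hull of $d+2$ independent random points, each with density proportional to $(1-|x|^2)^\beta$ on the open unit ball of $\mathbb R^d$, is a simplex. For $\beta>d/2$ let $\tilde p_d(\beta)$ be the same probability for points with density proportional to $(1+|x|^2)^{-\beta}$ on $\mathbb R^d$. Then $p_d$ is $C^1$ on $(-1,\infty)$ with $p_d'(\beta)>0$ for every $\beta>-1$, and $\tilde p_d$ is strictly decreasing on $(d/2,\infty)$.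

In particular $p_d$ is strictly increasing. The two monotonicity statements are a conjecture in Anna Gusakova and Zakhar Kabluchko, "Sylvester's problem for beta-type distributions", arXiv:2501.00671 (2025), so the theorem says that this conjecture is true.

Let us unpack the words. Throughout, $d\ge2$ and $n:=d+2\ge4$. If $\mu$ is an absolutely continuous probability law on $\mathbb R^d$ and $X_1,\dots,X_n$ are i.i.d. with law $\mu$, then almost surely no $d+1$ of the points lie in a common hyperplane; this is what general affine position means here. The hull $[X_1,\dots,X_n]$ then either has all $d+2$ points as vertices or is a simplex, with one point inside the simplex spanned by the other $d+1$. The Sylvester probability is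
$$p_d(\mu):=\mathbb P\big[[X_1,\dots,X_{d+2}]\text{ is a simplex}\big]=(d+2)\,\mathbb P\big[X_{d+2}\in[X_1,\dots,X_{d+1}]\big].\tag{1}$$
It is invariant under scaling: applying $x\mapsto cx$ with $c>0$ to all points does not change it.

The beta law $\mu_{d,\beta}$ has density $c_\beta(1-|x|^2)^\beta$ on the open unit ball $B$. For $\beta=0$ it is uniform on the ball. As $\beta\downarrow-1$ the mass is pushed to the sphere, and as $\beta\to\infty$ it concentrates at the centre, with a Gaussian shape after rescaling. The beta prime law $\tilde\mu_{d,\beta}$ has density proportional to $(1+|x|^2)^{-\beta}$; the condition $\beta>d/2$ is exactly integrability. Its tails are heavy for $\beta$ near $d/2$, and it too becomes Gaussian, after rescaling, as $\beta\to\infty$. So $p_d(\beta)=p_d(\mu_{d,\beta})$ climbs towards the Gaussian value from below and $\tilde p_d(\beta)=p_d(\tilde\mu_{d,\beta})$ falls towards it from above. Two further theorems make this picture exact.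

**Theorem 2.** Let $G$ be standard Gaussian in $\mathbb R^d$, let $\rho>0$ be a random variable independent of $G$, and let $\mu$ be the law of $G/\rho$. Let $\phi:(0,\infty)\to(0,\infty)$ be such that $\phi(t)/t$ is nondecreasing, and let $\mu'$ be the law of $G/\phi(\rho)$. Then $p_d(\mu')\ge p_d(\mu)$, with equality iff $\phi(\rho)/\rho$ is a.s. constant. Moreover
$$g_d\le p_d(\mu)<2^{1-d},\qquad g_d:=2(d+2)\,\alpha_{d+1},$$
where $\alpha_{d+1}$ is the normalized solid angle at a vertex of the regular $(d+1)$-simplex. Equality on the left holds iff $\rho$ is a.s. constant, and the constant $2^{1-d}$ is sharp.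

**Theorem 3.** $p_d$ is an increasing bijection $(-1,\infty)\to(0,g_d)$, and $\tilde p_d$ is a decreasing bijection $(d/2,\infty)\to(g_d,2^{1-d})$.

In particular $0<p_d(\beta)<g_d<\tilde p_d(\beta')<2^{1-d}$ for all $\beta>-1$ and $\beta'>d/2$, and all these bounds are sharp.

The law of $G/\rho$ is called a Gaussian scale mixture. If $\rho$ is constant it is Gaussian; if $\rho$ takes two values it is a mixture of two centred isotropic Gaussians. The normalized solid angle of a convex cone with apex at the origin is the fraction of the unit ball, within the linear span, that the cone fills; equivalently it is the probability that a standard Gaussian vector in that span falls into the cone. The regular triangle has $\alpha_2=1/6$. At a vertex of the regular tetrahedron the dihedral angles are $\arccos\frac13$, so by Girard's formula the spherical triangle cut out has area $3\arccos\frac13-\pi$, and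
$$\alpha_3=\frac{3\arccos\frac13-\pi}{4\pi},\qquad g_2=8\alpha_3=\frac6\pi\arccos\frac13-2=1-\frac6\pi\arcsin\frac13\approx0.351 .$$
So in the plane, beta laws fill the range $(0,0.351\ldots)$ and beta prime laws the range $(0.351\ldots,\frac12)$.

## 2. Sign patterns of affine dependences

Everything rests on turning "simplex" into a statement about signs.

**Lemma 4.** Let $x_1,\dots,x_n\in\mathbb R^d$, $n=d+2$, be in general affine position. There is, up to scaling, a unique $\lambda\in\mathbb R^n\setminus\{0\}$ with $\sum\lambda_i=0$ and $\sum\lambda_ix_i=0$, and all its coordinates are nonzero. The hull is a simplex iff exactly one coordinate of $\lambda$ has a sign different from all the others.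

*Proof.* The conditions say that $\lambda$ is in the kernel of the $(d+1)\times n$ matrix with columns $(1,x_i)$. General position means that any $d+1$ columns are linearly independent. So the kernel is a line, and a kernel vector with a zero coordinate would be a dependence among $d+1$ columns, hence zero.

The hull is a simplex iff some $x_j$ lies in the hull of the others: if it does, the hull is spanned by $d+1$ affinely independent points; conversely a simplex has only $d+1$ vertices, so one of the points is not a vertex and lies in the hull of the others. Scale $\lambda$ so that $\lambda_j=-1$. Then $x_j=\sum_{i\ne j}\lambda_ix_i$ with $\sum_{i\ne j}\lambda_i=1$, so the $\lambda_i$ are the barycentric coordinates of $x_j$ with respect to the other points. Hence $x_j$ is in their hull iff all $\lambda_i$, $i\neq j$, are nonnegative, that is, positive. $\square$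

Let $A$ denote the event (or the set of configurations) that the hull is a simplex. Since $n\ge4$, at most one index can be the odd one out, and this gives the factor $d+2$ in (1).

Two small cases. If $d$ were $1$, we would have three reals; the middle one is always between the others, the signs are always of type $(1,2)$, and the probability is $1$ for every law. Monotonicity can only be strict from $d=2$ on, and the proof must use $d\ge2$; we shall see where. For $d=2$ there are four signs with both signs present. Type $(1,3)$ is a point inside a triangle, and type $(2,2)$ is a convex quadrilateral, the two sign classes being the two diagonals.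

## 3. The radial velocity field of the beta family

Fix $\beta>-1$. Write $f=f_\beta=c_\beta(1-|x|^2)^\beta$ on $B$, $u=|x|^2$, $b=d/2\ge1$, and $m=\mathbb E\log(1-|X|^2)$ for $X\sim\mu_{d,\beta}$. Since $c_\beta^{-1}=\int_B(1-|x|^2)^\beta dx$, we have $\partial_\beta\log c_\beta=-m$, so $\partial_\beta f=f\,(\log(1-u)-m)$.

**Step 1 (a field that carries the mass).** The purpose is to write the change of $f$ in $\beta$ as a transport of mass, $\partial_\beta f+\operatorname{div}(fv)=0$, with a radial field $v$ that behaves well at the sphere. For $0<u<1$ put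
$$\psi(u)=u^{-b}(1-u)^{-\beta}\int_0^u s^{b-1}(1-s)^\beta\,(m-\log(1-s))\,ds .$$
Substituting $s=uz$ gives
$$\psi(u)=(1-u)^{-\beta}\int_0^1z^{b-1}(1-uz)^\beta\,(m-\log(1-uz))\,dz,$$
and this second form is analytic in the complex disc $|u|<1$, because there $1-uz$ stays in the right half-plane. So $\psi(u)=\sum_{k\ge0}\psi_ku^k$ for $|u|<1$. By the first form, $\big(u^b(1-u)^\beta\psi\big)'=u^{b-1}(1-u)^\beta(m-\log(1-u))$. Carrying out the differentiation on the left and dividing by $u^{b-1}(1-u)^\beta$ gives
$$u\psi'+\Big(b-\frac{\beta u}{1-u}\Big)\psi=m-\log(1-u).\tag{2}$$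
Let $\eta(x)=\frac12\psi(|x|^2)$ and $v(x)=\eta(x)\,x$. Both are smooth on $B$. We compute $\operatorname{div}v=\frac12(d\,\psi+2u\psi')=b\psi+u\psi'$ and $v\cdot\nabla f=-f\psi\,\beta u/(1-u)$. So by (2)
$$\operatorname{div}(fv)=f\,(m-\log(1-u))=-\partial_\beta f.\tag{3}$$

Now the boundary. The law of $|X|^2$ has density proportional to $s^{b-1}(1-s)^\beta$, so the definition of $m$ says $\int_0^1s^{b-1}(1-s)^\beta(m-\log(1-s))\,ds=0$. Therefore
$$u^b(1-u)^\beta\psi(u)=-\int_u^1s^{b-1}(1-s)^\beta(m-\log(1-s))\,ds=O\big((1-u)^{\beta+1}|\log(1-u)|\big)\qquad(u\to1),$$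
and hence, as $u\to1$,
$$(1-u)^\beta\psi(u)\to0,\qquad \psi(u)=O\big((1-u)|\log(1-u)|\big).\tag{4}$$
In particular $\psi(u)\to0$, so $\eta$ is bounded on $B$, and $\sup_{|x|=r}f|v|\to0$ as $r\to1$: no mass flows through the sphere.

*Example: $d=2$, $\beta=0$.* Here $b=1$ and $m=\int_0^1\log(1-s)\,ds=-1$. Since $\int_0^u-\log(1-s)\,ds=(1-u)\log(1-u)+u$, we get
$$\psi(u)=\frac{(1-u)\log(1-u)}u=-1+\sum_{k\ge1}\frac{u^k}{k(k+1)} .$$
The field points inwards ($\psi<0$), as it should when the mass moves to the centre, and all coefficients from $k=1$ on are positive.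

## 4. Four points in the disc: why the event is not monotone along the flow

The first thing to try is a coupling: let each point move with velocity $v$ as $\beta$ grows, and hope that simplices, once formed, persist. This fails, already in the example $d=2$, $\beta=0$, and the way it fails shows what to do.

Take $0<h<1$ and $t>0$ with $t^2+h^2<1$, and start at time $0$ with $x_1=(-t,h)$, $x_2=(t,h)$, $x_4=(0,h)$ and a point $x_3=(0,h')$ in the disc, $h'\ne h$. Let all four points follow $\dot x=v(x)=\eta(x)x$, for small positive and negative times. By symmetry $x_1,x_2$ stay mirror images at a common height, and $x_3,x_4$ stay on the vertical axis. The height of the segment $x_1x_2$ changes at rate $\eta(t,h)h$, and the height of $x_4$ at rate $\eta(0,h)h$. In the example $\eta$ is strictly increasing in $|x|$, so $\eta(0,h)<\eta(t,h)$, and $x_4$ crosses the segment downwards, towards the side of the origin.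

If $h'<h$, then $x_4$ enters the triangle $x_1x_2x_3$, and a simplex is created. If $h'>h$, then just before time $0$ the point $x_4$ lies inside the triangle, and just after it lies below the segment while $x_3$ lies above, so the four points are in convex position: a simplex is destroyed. Both happen, and no pointwise argument can work along this flow.

But two facts are visible. First, the direction of crossing was decided by comparing $\eta$ at the inner point with the average of $\eta$ at the outer points; convexity of $\eta$ makes this comparison go the same way for every such configuration. Second, creation or destruction depends only on the side of the line on which $x_3$ lies, and the side of the origin carries more mass. So one should not follow configurations; one should differentiate the probability, write the derivative as an integral over the degenerate configurations ($d+1$ points on a hyperplane), and average over the remaining point before looking at signs. We first prove the convexity.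

## 5. Strict convexity of $\eta$

**Step 2 (positive Taylor coefficients).** The purpose is to show $\psi_k>0$ for all $k\ge1$. Multiply (2) by $1-u$:
$$u(1-u)\psi'+\big(b(1-u)-\beta u\big)\psi=(1-u)(m-\log(1-u)).$$
Since $-\log(1-u)=\sum_{k\ge1}u^k/k$, comparing coefficients of $u^k$ for $k\ge2$ gives
$$(k+b)\psi_k-(k-1+b+\beta)\psi_{k-1}=\frac1k-\frac1{k-1}=-\frac1{k(k-1)}.\tag{5}$$
The source term is negative, so running the recursion upwards from $\psi_1$ never yields positivity for all $k$ by itself. The information is at the other end, in the decay (4) at $u=1$.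

Remove the homogeneous solution: let
$$h_k=\frac{\Gamma(k+b+\beta)}{\Gamma(k+b+1)}\qquad(k\ge1),$$
which is positive because $k+b+\beta>1$. Then $(k+b)h_k=\Gamma(k+b+\beta)/\Gamma(k+b)=(k-1+b+\beta)h_{k-1}$ for $k\ge2$, and $h_k\sim k^{\beta-1}$. With $\chi_k=\psi_k/h_k$, (5) becomes
$$\chi_k-\chi_{k-1}=-\frac1{k(k-1)(k+b)h_k}<0\qquad(k\ge2).\tag{6}$$
The right sides are of order $k^{-2-\beta}$, which is summable as $\beta>-1$. So $\chi_k$ decreases strictly to a finite limit $\chi_\infty$. If $\chi_\infty=0$, then $\chi_k>0$ for all $k\ge1$, and we are done. Suppose instead $\chi_\infty\ne0$. Then $\psi_k\sim\chi_\infty k^{\beta-1}$.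

Case $\beta\ge0$. The $\psi_k$ eventually have constant sign, and $\sum_k k^{\beta-1}=\infty$. By monotone convergence $|\psi(u)|\to\infty$ as $u\to1$. This contradicts (4).

Case $-1<\beta<0$. Now $\sum|\psi_k|<\infty$, and by Abel's theorem and (4), $\sum_k\psi_k=\psi(1^-)=0$. Hence
$$-\psi(u)=\sum_{k\ge0}\psi_k(1-u^k).$$
Choose $k_0$ so that for $k\ge k_0$ the $\psi_k$ have constant sign and $|\psi_k|\ge c\,k^{\beta-1}$ with some $c>0$. The terms with $k<k_0$ contribute $O(1-u)$. For $k\ge\frac1{1-u}$ we have $u^k\le e^{-(1-u)k}\le e^{-1}$, so $1-u^k\ge1-e^{-1}$. The terms with $k\ge k_0$ all have the same sign, so we may keep only those with $\frac1{1-u}\le k\le\frac2{1-u}$. There are about $\frac1{1-u}$ of them, each at least of order $(1-u)^{1-\beta}$ in absolute value. So for $u$ near $1$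
$$|\psi(u)|\ge c'(1-u)^{-\beta}-C(1-u),\qquad c'>0 .$$
Since $0<-\beta<1$, the right side is much larger than $(1-u)|\log(1-u)|$ as $u\to1$, which contradicts (4).

Hence $\chi_\infty=0$ and $\psi_k>0$ for all $k\ge1$. In the example $d=2$, $\beta=0$ one has $h_k=\frac1{k+1}$ and, summing (6) from infinity, $\chi_k=\sum_{r>k}\frac1{r(r-1)}=\frac1k$, which gives back $\psi_k=\frac1{k(k+1)}$.

**Step 3 (convexity).** We have $\eta(x)=\frac12\sum_{k\ge0}\psi_k|x|^{2k}$. Each $|x|^{2k}$ is convex, $|x|^2$ is strictly convex, and the coefficients with $k\ge1$ are positive. So $\eta$ is strictly convex on $B$.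

## 6. The derivative of $p_d$ as an integral over hyperplanes

**Step 4 (differentiation under the integral).** The purpose is to bring in the field. We have $p_d(\beta)=\int_{B^n}1_A\prod_if_\beta(x_i)\,dx$. Let $\beta$ range over a compact subset of $(-1,\infty)$ with minimum $\beta_0$. There $c_\beta$ and $m$ are bounded and continuous, and $(1-|x|^2)^\beta\le(1-|x|^2)^{\beta_0}$. So the $\beta$-derivative of the integrand is continuous in $\beta$ and dominated by
$$C\prod_i(1-|x_i|^2)^{\beta_0}\Big(1+\sum_k\big|\log(1-|x_k|^2)\big|\Big),$$
which is integrable since $\beta_0>-1$. Hence $p_d\in C^1$, and by the product rule, (3) and Fubini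
$$p_d'(\beta)=-\sum_{k=1}^n\int\prod_{i\ne k}f(x_i)\,dx_i\int_{A_k}\operatorname{div}(fv)(x_k)\,dx_k,\tag{7}$$
where, for given $x_i$, $i\ne k$, $A_k=\{x_k\in B: A\text{ holds}\}$. For a.e. $(x_i)_{i\ne k}$ these $d+1$ points are affinely independent and no $d$ of them lie in a hyperplane through the origin; we assume this from now on.

**Step 5 (divergence theorem on cells).** The purpose is to turn the inner integral in (7) into integrals over the hyperplanes through $d$ of the points. Normalize $\lambda_k=-1$. The other $\lambda_l$ are the barycentric coordinates of $x_k$ with respect to the other $d+1$ points; they are affine functions of $x_k$, and whether $A$ holds depends only on their signs. So, up to a null set, $A_k$ is a union of cells of the arrangement of the hyperplanes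
$$H_{kl}=\operatorname{aff}(x_i:i\ne k,l)=\{\lambda_l=0\},\qquad l\ne k,$$
intersected with $B$.

Let $C$ be a cell, an open convex polyhedron, and let $0<r<1$. The field $fv$ is smooth near $r\overline B$, so the divergence theorem holds on the bounded convex set $C\cap rB$. Let $r\to1$ and check the three parts.

- The volume integral converges to $\int_{C\cap B}\operatorname{div}(fv)$, because $\operatorname{div}(fv)=-\partial_\beta f$ is integrable.
- The flux through $C\cap rS^{d-1}$ is at most $|S^{d-1}|\,\sup_{|x|=r}f|v|\to0$ by Step 1.
- The flux through the flat parts converges by dominated convergence. Indeed $|fv|\le Cf$, and for a hyperplane $H$ at distance $h<1$ from $0$, the substitution $y=\sqrt{1-h^2}\,z$ in $\int_{|y|^2<1-h^2}(1-h^2-|y|^2)^\beta\,dy$ over $\mathbb R^{d-1}$ gives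
$$\int_{H\cap B}f\,dS=C(1-h^2)^{\beta+(d-1)/2}<\infty.\tag{8}$$

Let $\nu$ be the unit normal with $H_{kl}=\{\langle x,\nu\rangle=h\}$, $h>0$. On $H_{kl}$ we have $v\cdot\nu=\eta\,\langle x,\nu\rangle=\eta h$. Almost every point of $H_{kl}\cap B$ lies on no other hyperplane of the arrangement, hence on the boundary of exactly two cells: one on the side of the origin, with outer normal $\nu$, and one on the other side, with outer normal $-\nu$. Summing over the cells in $A_k$,
$$\int_{A_k}\operatorname{div}(fv)\,dx_k=\sum_{l\ne k}\int_{H_{kl}\cap B}f(x_k)\,\eta(x_k)\,h\,\big(1_A^{\rm near}-1_A^{\rm far}\big)\,dS(x_k),\tag{9}$$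
where $1_A^{\rm near}$ and $1_A^{\rm far}$ are the values of $1_A$ after $x_k$ is moved slightly off $H_{kl}$ towards, respectively away from, the side of the origin.

**Step 6 (the jump).** The purpose is to compute the bracket in (9). Let $I=[n]\setminus\{l\}$ and $H=H_{kl}$. For $S$-a.e. $x_k\in H$ the $d+1$ points $x_i$, $i\in I$, are in general position in the $(d-1)$-dimensional space $H$. So they have a dependence $(\lambda_i)_{i\in I}$, unique up to scaling, with all $\lambda_i\ne0$ and $\sum_{i\in I}\lambda_i=0$. A small displacement of $x_k$ off $H$ keeps these signs, by continuity of barycentric coordinates, and makes $\lambda_l$ small and nonzero.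

Both signs occur in $I$, because $\sum_{i\in I}\lambda_i=0$. If both occur at least twice, $A$ fails on both sides and the jump is $0$. Otherwise the signs in $I$ are of type $(1,d)$. Let $j$ be the odd index and scale so that $\lambda_j<0$ and $\lambda_i>0$ for $i\in I\setminus\{j\}$. After the displacement, if $\lambda_l>0$ there is one negative sign among $n$, and $A$ holds. If $\lambda_l<0$ there are two negative and $d$ positive signs, and since $d\ge2$, $A$ fails. So $A$ holds iff $\lambda_l>0$. (For $d=1$ it would hold in both cases.)

To find the sign of $\lambda_l$, let $\xi(x)=\langle x,\nu\rangle-h$ and $\xi_i=\xi(x_i)$. Applying the affine function $\xi$ to the dependence of the $n$ displaced points leaves only the two points off $H$: $\lambda_k\xi_k+\lambda_l\xi_l=0$, that is, $\lambda_l=-\lambda_k\xi_k/\xi_l$. On the near side $\xi_k<0$, so $A$ holds there iff $\lambda_k\xi_l>0$. On the far side $A$ holds iff $\lambda_k\xi_l<0$. As $\lambda_k<0$ exactly when $k=j$,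
$$1_A^{\rm near}-1_A^{\rm far}=\operatorname{sgn}(\xi_l)\,\big(1-2\cdot1[k=j]\big)\,1[\text{type }(1,d)].\tag{10}$$

**Step 7 (absolute convergence, so that we may integrate over $x_l$ first).** We insert (10) in (9) and (7). The hyperplane $H$, the type and $j$ do not depend on $x_l$. To use $H$ itself as an integration variable, we recall the affine Blaschke–Petkantschin formula (Schneider–Weil, *Stochastic and Integral Geometry*, Thm. 7.2.7, $q=d-1$) for the $d$ points $x_i$, $i\in I\setminus k$:
$$\prod_{i\in I\setminus k}dx_i=c_d\,\Delta_k\prod_{i\in I\setminus k}dS_H(x_i)\,dH,\qquad dH=d\nu\,dh\ \text{ on }S^{d-1}\times(0,\infty),\quad c_d>0,$$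
where $\Delta_k$ is the $(d-1)$-volume of $[x_i:i\in I\setminus k]$. In the plane it says that a pair of points can be given by the line through them and their positions on it, at the price of a factor proportional to their distance.

Now $|\eta|$ and $h$ are bounded, $\int f(x_l)\,dx_l=1$, and $\Delta_k\le C(1-h^2)^{(d-1)/2}$ because $H\cap B$ is a ball of radius $\sqrt{1-h^2}$. The $d+1$ points with index in $I$ each contribute a factor (8). So Tonelli gives
$$\int\prod_{i\ne k}f(x_i)\,dx_i\int_{H\cap B}f|\eta|h\,dS(x_k)\le C\int_0^1(1-h^2)^{(d+1)(\beta+\frac{d-1}2)+\frac{d-1}2}\,dh<\infty .$$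
Indeed, since $\beta>-1$, the exponent is strictly larger than $\frac{(d+1)(d-3)+(d-1)}2=\frac{d^2-d-4}2\ge-1$, where the last inequality uses $d\ge2$. So Fubini applies. Integrate over $x_l$ first. As $f$ is symmetric, $\mathbb P(\langle X,\nu\rangle>h)=\mathbb P(\langle X,\nu\rangle<-h)$, and therefore
$$\int f(x_l)\operatorname{sgn}(\xi_l)\,dx_l=\mathbb P(\langle X,\nu\rangle>h)-\mathbb P(\langle X,\nu\rangle<h)=-g(h),\qquad g(h):=\mathbb P(|\langle X,\nu\rangle|<h)>0 .$$
This is the excess of mass on the side of the origin that we saw in the disc.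

**Step 8 (positivity).** The purpose is to collect the terms with the same $l$ and recognize convexity. Two minus signs cancel, one from (7) and one from $-g(h)$. Applying the Blaschke–Petkantschin formula for each pair $(k,l)$ and summing over $k\in I$,
$$p_d'(\beta)=c_d\sum_l\int dH\,h\,g(h)\int_{(H\cap B)^I}\prod_{i\in I}f(x_i)\;1[\text{type }(1,d)]\Big(\sum_{k\in I\setminus j}\Delta_k\eta(x_k)-\Delta_j\eta(x_j)\Big)\prod_{i\in I}dS(x_i).\tag{11}$$
For type $(1,d)$ with odd index $j$, Lemma 4 inside $H$ says that $x_j$ lies in the relative interior of the simplex $[x_k:k\in I\setminus j]$. So $x_j=\sum_{k\in I\setminus j}w_kx_k$ with $w_k>0$ and $\sum_kw_k=1$. Replacing the vertex $x_k$ of this simplex by $x_j$ multiplies its volume by $w_k$: in the determinant that gives the volume, only the part $w_kx_k$ of $x_j$ survives. The new simplex is $[x_i:i\in I\setminus k]$, so $w_k=\Delta_k/\Delta_j$. The bracket in (11) is therefore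
$$\Delta_j\Big(\sum_{k\in I\setminus j}w_k\,\eta(x_k)-\eta\Big(\sum_{k\in I\setminus j}w_kx_k\Big)\Big)>0\tag{12}$$
by the strict convexity of $\eta$ (Step 3). For every $H$ with $0<h<1$, the configurations of type $(1,d)$ contain a nonempty open subset of $(H\cap B)^I$: take $d$ affinely independent points and a point in the interior of their simplex, and move all of them a little. There $f>0$. Hence $p_d'(\beta)>0$ for all $\beta>-1$. This proves the first half of Theorem 1. $\blacksquare$

## 7. Beta prime laws: convexity is lost, angles take over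

It is natural to repeat this for the beta prime family with the opposite sign, hoping that the new $\eta$ is concave. Let us compute for $d=2$. With $f\propto(1+u)^{-\beta}$, $\beta>1$, we have $\partial_\beta f=f(m-\log(1+u))$, where now $m=\mathbb E\log(1+|X|^2)$. The variable $\log(1+|X|^2)$ is exponential with rate $\beta-1$, so $m=\frac1{\beta-1}$. The radial field with $\operatorname{div}(fv)=-\partial_\beta f$ has
$$\psi(u)=\frac{(1+u)^\beta}u\int_0^u(1+s)^{-\beta}\Big(\log(1+s)-\frac1{\beta-1}\Big)ds=-\frac{F(u)}{\beta-1},\qquad F(u)=\frac{(1+u)\log(1+u)}u ;$$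
to see this, put $s=e^t-1$ and note that $-\frac{t}{\beta-1}e^{-(\beta-1)t}$ has derivative $e^{-(\beta-1)t}\big(t-\frac1{\beta-1}\big)$. So $\eta=-\frac{F}{2(\beta-1)}$. On a line at distance $h$ from the origin, $u=t^2+h^2$ and $\frac{d^2}{dt^2}F=4t^2F''(u)+2F'(u)$, where
$$F'(u)=\frac1u-\frac{\log(1+u)}{u^2}>0,\qquad F''(u)=-\frac1{u^2}+\frac{2\log(1+u)}{u^3}-\frac1{u^2(1+u)} .$$
At $t=0$ the second derivative is $2F'(h^2)>0$, so $\eta$ is strictly concave on the line near its foot point. But as $t\to\infty$, $F'\sim1/u$ and $F''\sim-1/u^2$, so $\frac{d^2}{dt^2}F\sim-\frac2u<0$, and $\eta$ is convex far out on the line. The expression (12) has both signs, and the argument stops here.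

What helps is a second description of these laws, as Gaussian scale mixtures (proved in Section 10). Conditionally on the scales, the problem becomes one about angles of cones.

**Step 9 (reduction to angles).** The purpose is to compute $\mathbb P(A)$ for fixed scales. Let $X_i=G_i/\rho_i$ with $G_i$ i.i.d. standard Gaussian in $\mathbb R^d$, and fix $\rho=(\rho_1,\dots,\rho_n)\in(0,\infty)^n$. Put $\kappa_i=\lambda_i/\rho_i$, which has the sign of $\lambda_i$. The conditions $\sum\lambda_iX_i=0$, $\sum\lambda_i=0$ of Lemma 4 become
$$\sum_i\kappa_iG_i=0,\qquad\sum_i\rho_i\kappa_i=0 .$$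
So $\kappa$ spans the kernel of the $d\times n$ Gaussian matrix $(G_1,\dots,G_n)$ restricted to the $(d+1)$-dimensional space $\rho^\perp$. This kernel is a.s. a line, and its law is invariant under all orthogonal maps of $\rho^\perp$; hence it is a uniform random line in $\rho^\perp$, and may be represented as the line through a standard Gaussian vector $N$ on $\rho^\perp$. Therefore $\mathbb P(A)=q(\rho)$, where
$$q(\rho):=\mathbb P(\text{exactly one coordinate of }N\text{ has a sign different from all the others}).$$
By the symmetry $N\mapsto-N$, $q=2\sum_jq_j$ with $q_j=\mathbb P(N_j>0,\ N_i<0\ \forall i\ne j)$.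

To get a formula, use the coordinates $N_i$, $i\ne j$, on $\rho^\perp$. Since $N_j=-\sum_{i\ne j}(\rho_i/\rho_j)N_i$, the Jacobian is $\big(1+\sum_{i\ne j}\rho_i^2/\rho_j^2\big)^{1/2}=|\rho|/\rho_j$. Then substitute $\lambda_i=\rho_iN_i$:
$$q_j(\rho)=(2\pi)^{-\frac{n-1}2}\frac{|\rho|}{\prod_i\rho_i}\int_{\Lambda_j}e^{-Q/2}\,d\lambda,\qquad Q=\sum_{i=1}^n\frac{\lambda_i^2}{\rho_i^2},\tag{13}$$
$$\Lambda_j=\Big\{\lambda:\ \sum_i\lambda_i=0,\ \lambda_j>0,\ \lambda_i<0\ (i\ne j)\Big\}.$$
Here $d\lambda$ is the product of all but one of the $d\lambda_i$. Which index is omitted is irrelevant, as the change of coordinates has determinant $\pm1$. Note that the domain no longer depends on $\rho$.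

If the scales are random, i.i.d. copies $\rho_1,\dots,\rho_n$ of $\rho$ independent of the $G_i$, then conditioning on them gives, for the law $\mu$ of $G/\rho$,
$$p_d(\mu)=\mathbb E\,q(\rho_1,\dots,\rho_n).\tag{14}$$
(The law $\mu$ is a mixture of Gaussian densities, so it is absolutely continuous.)

*Example: $d=2$.* Here $q$ is explicit. The event in $q_j$ is that the three coordinates $N_i$, $i\ne j$, are negative. For a centred Gaussian triple with correlations $r_{ik}$ and signs $s_i$, expand $\prod\frac{1-s_i}2$; odd moments vanish by symmetry and $\mathbb E\,s_is_k=\frac2\pi\arcsin r_{ik}$, so the probability that all three are negative is $\frac18+\frac1{4\pi}\sum\arcsin r_{ik}$. The covariance of $N$ is $\mathrm{Id}-\rho\rho^\top/|\rho|^2$. Each pair $\{i,k\}$ is used for two values of $j$, and we get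
$$q(\rho)=1-\frac1\pi\sum_{i<k}\arcsin\frac{\rho_i\rho_k}{\sqrt{(|\rho|^2-\rho_i^2)(|\rho|^2-\rho_k^2)}}\qquad(d=2).\tag{15}$$
For equal scales this is $1-\frac6\pi\arcsin\frac13=g_2\approx0.351$. For $\rho=(M,1,1,1)$ with $M\to\infty$ it tends to $1-\frac3\pi\arcsin\frac1{\sqrt3}\approx0.412$. If $\rho_1\gg\rho_2\gg\rho_3\gg\rho_4$, the pair $(1,2)$ gives $\arcsin\to\frac\pi2$, the other pairs give $0$, and $q\to\frac12$. Spreading the scales apart seems to increase $q$.

It would be useless to look for monotonicity in each $\rho_k$ separately: $\rho^\perp$ depends only on the direction of $\rho$, so $q$ is homogeneous of degree $0$, and the derivatives with respect to $y_k=\log\rho_k$ add up to $0$. Only the spread of the $y_k$ can matter, and this is what we now prove.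

## 8. Differentiating the angle: an antisymmetric formula

**Step 10 (the derivative as boundary integrals).** The purpose is to express $\partial_{y_k}q$, $y_k=\log\rho_k$, through integrals over the faces $\lambda_l=0$. For $\rho$ in a compact subset of $(0,\infty)^n$ we have $Q\ge\varepsilon|\lambda|^2$ for some $\varepsilon>0$, so the $y_k$-derivative of $e^{-Q/2}$, which is $(\lambda_k^2/\rho_k^2)e^{-Q/2}$, is dominated by $C|\lambda|^2e^{-\varepsilon|\lambda|^2/2}$. The logarithmic derivative of $|\rho|/\prod_i\rho_i$ is $\rho_k^2/|\rho|^2-1$. So $q$ is $C^1$ in $y$ and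
$$\partial_{y_k}q_j=(2\pi)^{-\frac{n-1}2}\frac{|\rho|}{\prod_i\rho_i}\int_{\Lambda_j}\Big(\frac{\rho_k^2}{|\rho|^2}-1+\frac{\lambda_k^2}{\rho_k^2}\Big)e^{-Q/2}\,d\lambda.\tag{16}$$
We claim that the integrand is a divergence. Let $\zeta\in\mathbb R^n$, $\zeta_i=1[i=k]-\rho_i^2/|\rho|^2$. Then $\sum_i\zeta_i=0$, so $\zeta$ is tangent to $\{\sum\lambda_i=0\}$, and on that space
$$\sum_i\zeta_i\frac{\lambda_i}{\rho_i^2}=\frac{\lambda_k}{\rho_k^2}-\frac1{|\rho|^2}\sum_i\lambda_i=\frac{\lambda_k}{\rho_k^2} .$$
Hence the derivative of $\lambda_ke^{-Q/2}$ in the direction $\zeta$ is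
$$\Big(\zeta_k-\lambda_k\cdot\frac{\lambda_k}{\rho_k^2}\Big)e^{-Q/2}=\Big(1-\frac{\rho_k^2}{|\rho|^2}-\frac{\lambda_k^2}{\rho_k^2}\Big)e^{-Q/2},$$
which is minus the integrand of (16).

In the coordinates $(\lambda_i)_{i\ne j}$, the domain $\Lambda_j$ is the orthant $(-\infty,0)^{n-1}$, since $\lambda_j>0$ is then automatic. The derivative along the constant vector $\zeta$ is $\sum_{l\ne j}\zeta_l\partial_{\lambda_l}$, and integrating $\partial_{\lambda_l}$ over $\lambda_l\in(-\infty,0)$ leaves, by the Gaussian decay, the value at $\lambda_l=0$. So the integral in (16) equals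
$$-\sum_{l\ne j}\zeta_l\int_{\Lambda_j^l}\lambda_ke^{-Q/2},\qquad\Lambda_j^l=\Big\{\lambda_l=0,\ \lambda_j>0,\ \lambda_i<0\ (i\ne j,l),\ \sum_i\lambda_i=0\Big\},$$
with the product of all but one of the $d\lambda_i$, $i\ne l$, as measure. The term $l=k$ vanishes because $\lambda_k=0$ there, and for $l\ne k$ we have $\zeta_l=-\rho_l^2/|\rho|^2$. So the integral is $\sum_{l\ne j,k}\frac{\rho_l^2}{|\rho|^2}\int_{\Lambda_j^l}\lambda_ke^{-Q/2}$.

**Step 11 (summing over $j$).** The purpose is to make a symmetry visible. Write
$$J^l_{ij}=\int_{\Lambda^l_j}|\lambda_i|\,e^{-Q/2},\qquad K=(2\pi)^{-\frac{n-1}2}|\rho|^{-1}\prod_i\rho_i^{-1}>0 .$$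
On $\Lambda_k^l$ we have $\lambda_k>0$, and on $\Lambda_j^l$ with $j\ne k,l$ we have $\lambda_k<0$. As $q=2\sum_jq_j$,
$$\partial_{y_k}q=2K\sum_{l\ne k}\rho_l^2\Big(J^l_{kk}-\sum_{j\ne k,l}J^l_{kj}\Big)=2K\sum_{l\ne k}\rho_l^2\sum_{i\ne k,l}\big(J^l_{ik}-J^l_{ki}\big).\tag{17}$$
For the second equality, on $\Lambda_k^l$ the constraint gives $|\lambda_k|=\sum_{i\ne k,l}|\lambda_i|$, so $J^l_{kk}=\sum_{i\ne k,l}J^l_{ik}$. The summand is antisymmetric in $(k,i)$.

**Step 12 (the sign of the antisymmetric term).** We show that for distinct $k,i,l$
$$\operatorname{sgn}(J^l_{ik}-J^l_{ki})=\operatorname{sgn}(\rho_k-\rho_i).\tag{18}$$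
For $r\ne i,k,l$ let $\tau_r=|\lambda_r|\in(0,\infty)$, and $T=\sum_{r\ne i,k,l}\tau_r$. Here $T>0$ because $n\ge4$ leaves at least one such $r$. (For $d=1$ we would have $T=0$ and the difference would vanish, in agreement with Section 2.) In $J^l_{ik}$ the positive coordinate is $\lambda_k$; put $x=|\lambda_i|$, so $\lambda_k=x+T$. In $J^l_{ki}$ the positive coordinate is $\lambda_i$; put $x=|\lambda_k|$, so $\lambda_i=x+T$. In both integrals the weight is $x$, and $(x,\tau)$ ranges over $(0,\infty)\times(0,\infty)^{n-3}$:
$$J^l_{ik}-J^l_{ki}=\int x\,e^{-\frac12\sum_r\tau_r^2/\rho_r^2}\Big[e^{-\frac12\left(\frac{x^2}{\rho_i^2}+\frac{(x+T)^2}{\rho_k^2}\right)}-e^{-\frac12\left(\frac{x^2}{\rho_k^2}+\frac{(x+T)^2}{\rho_i^2}\right)}\Big]dx\,d\tau .$$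
The first exponent minus the second is $\frac12\big(\rho_i^{-2}-\rho_k^{-2}\big)\big((x+T)^2-x^2\big)$, and $(x+T)^2-x^2>0$. So the bracket has, at every point, the sign of $\rho_i^{-2}-\rho_k^{-2}$, which is the sign of $\rho_k-\rho_i$. This is (18).

## 9. Stretching the scales, and the comparison in Theorem 2

**Step 13 (monotonicity along stretching paths).** The purpose is to turn (17) and (18) into a comparison. Let $y(s)=y^0+s\delta$, $s\in[0,1]$, be a stretching path: $y_k^0>y_i^0$ implies $\delta_k\ge\delta_i$, and $y^0_k=y^0_i$ implies $\delta_k=\delta_i$. (For instance, $y^0=(0,0,1,2)$ and $\delta=(0,0,0,5)$.) Write $\rho(s)=e^{y(s)}$, coordinatewise. By the chain rule and (17), $\frac{d}{ds}q=\sum_k\delta_k\partial_{y_k}q$ is a sum over $l$ and ordered pairs $(k,i)$ of distinct indices different from $l$. Joining the terms for $(k,i)$ and $(i,k)$,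
$$\frac d{ds}q(\rho(s))=2K\sum_l\rho_l^2\sum_{\{k,i\}\not\ni l}(\delta_k-\delta_i)\big(J^l_{ik}-J^l_{ki}\big)\ \ge\ 0,\tag{19}$$
the inner sum being over unordered pairs. Indeed, if $y^0_k>y^0_i$, then $y_k(s)>y_i(s)$, so $J^l_{ik}-J^l_{ki}>0$ by (18), and $\delta_k-\delta_i\ge0$. If $y_k^0=y_i^0$ the term is $0$. Moreover, if $\delta$ is not constant, some pair has $\delta_k\ne\delta_i$, hence $y^0_k\ne y^0_i$, and its terms, with any $l\ne k,i$, are strictly positive. So the inequality is strict for every $s\in[0,1]$ when $\delta$ is not constant.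

**Step 14 (the comparison in Theorem 2).** Let $\rho_1,\dots,\rho_n$ be i.i.d. copies of $\rho$, let $y^0_k=\log\rho_k$ and $\delta_k=\log(\phi(\rho_k)/\rho_k)$. By hypothesis $\delta_k$ is a nondecreasing function of $\rho_k$, so this is a stretching path, from $\log\rho_k$ to $\log\phi(\rho_k)$. Integrating (19) over $s\in[0,1]$,
$$q(\phi(\rho_1),\dots,\phi(\rho_n))\ge q(\rho_1,\dots,\rho_n),$$
strictly when the $\delta_k$ are not all equal. Take expectations and use (14): $p_d(\mu')\ge p_d(\mu)$. The inequality is strict unless the i.i.d. variables $\delta_k$ are a.s. all equal, i.e. a.s. constant. In that case $\phi(\rho)=c\rho$ a.s., $\mu'$ is a rescaling of $\mu$, and equality holds. $\blacksquare$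

## 10. Gamma quantiles and the monotonicity of $\tilde p_d$

**Step 15 (beta prime laws are scale mixtures).** The purpose is to bring $\tilde\mu_{d,\beta}$ under Theorem 2. Let $a=\beta-d/2>0$, $\tau\sim\Gamma(a,1)$ and $\rho=\sqrt{2\tau}$. The density of $G/\rho$ at $x$ is $\mathbb E\big[(2\pi)^{-d/2}\rho^de^{-\rho^2|x|^2/2}\big]$, which is proportional to
$$\int_0^\infty\tau^{a-1}e^{-\tau}\,\tau^{d/2}e^{-\tau|x|^2}\,d\tau\ \propto\ (1+|x|^2)^{-(a+d/2)}=(1+|x|^2)^{-\beta} .$$
So $G/\rho\sim\tilde\mu_{d,\beta}$. To compare two values of $\beta$ we need a map between gamma variables that stretches in the sense of Theorem 2.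

**Lemma 5.** Let $0<a_1<a_2$, let $F_a,f_a$ be the distribution function and density of $\Gamma(a,1)$, and $\theta=F_{a_1}^{-1}\circ F_{a_2}$. Then $\theta(t)/t$ is strictly increasing on $(0,\infty)$.

*Proof.* For $c>0$ let $E_c(t)=F_{a_2}(t)-F_{a_1}(ct)$. It tends to $0$ as $t\to0$ and as $t\to\infty$. We have
$$\frac{f_{a_2}(t)}{c\,f_{a_1}(ct)}=\mathrm{const}\cdot t^{a_2-a_1}e^{-(1-c)t}$$
with a positive constant, and $E_c'(t)>0$ iff this ratio exceeds $1$.

If $c\ge1$, the ratio increases strictly from $0$ to $\infty$. So $E_c$ first decreases and then increases; as it starts and ends at $0$, $E_c<0$ on $(0,\infty)$.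

If $c<1$, the ratio increases strictly from $0$ and then decreases strictly to $0$. It must exceed $1$ somewhere, since otherwise $E_c'<0$ except at no more than one point, contradicting $\int_0^\infty E_c'\,dt=0$. So $E_c'$ has sign pattern $-,+,-$. On the first stretch $E_c$ falls from $0$, on the last it falls to $0$, so it is negative on the first and positive on the last, and on the middle stretch it rises strictly from a negative to a positive value. Hence $E_c$ is first negative and then positive, with exactly one zero $t_c$.

Now let $t<t'$ and $c=\theta(t)/t$. Then $F_{a_1}(ct)=F_{a_1}(\theta(t))=F_{a_2}(t)$, so $E_c(t)=0$. Hence $c<1$ and $t_c=t$, and therefore $E_c(t')>0$: $F_{a_2}(t')>F_{a_1}(ct')$, that is, $\theta(t')>ct'$, i.e. $\theta(t')/t'>\theta(t)/t$. $\square$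

**Step 16 (end of the proof of Theorem 1).** Let $d/2<\beta_1<\beta_2$ and $a_r=\beta_r-d/2$. If $\tau\sim\Gamma(a_2,1)$, then $F_{a_2}(\tau)$ is uniform and $\theta(\tau)\sim\Gamma(a_1,1)$. With $\rho=\sqrt{2\tau}$ and $\phi(t):=\sqrt{2\,\theta(t^2/2)}$, Step 15 says that $G/\rho$ has law $\tilde\mu_{d,\beta_2}$ and $G/\phi(\rho)$ has law $\tilde\mu_{d,\beta_1}$. Since
$$\frac{\phi(t)}t=\sqrt{\frac{\theta(t^2/2)}{t^2/2}}$$
is strictly increasing in $t$ by Lemma 5, and $\rho$ has a continuous distribution, $\phi(\rho)/\rho$ is not a.s. constant. By Step 14, $\tilde p_d(\beta_1)>\tilde p_d(\beta_2)$. Theorem 1 is proved. $\blacksquare$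

## 11. The bounds $g_d$ and $2^{1-d}$

The function $q$ is continuous, symmetric in its arguments, and homogeneous of degree $0$. We find its extreme values.

**Step 17 (equal scales give $g_d$).** By symmetry $q(1,\dots,1)=2n\,\mathbb P(N_1>0>N_i,\ i\ge2)$ with $N$ standard Gaussian on $\mathbf 1^\perp$. Any $x\in\mathbf 1^\perp$ with $x_i\le0$ for $i\ge2$ can be written $x=\sum_{i\ge2}|x_i|(e_1-e_i)$, so the cone of such $x$ is generated by the vectors $e_1-e_i$, $i\ge2$. It is minus the tangent cone at $e_1$ of the regular $(d+1)$-simplex $[e_1,\dots,e_n]$. Hence $q(1,\dots,1)=2(d+2)\alpha_{d+1}=g_d$.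

**Step 18 (lower bound for $q$).** We show that $q(\rho)>g_d$ unless all $\rho_i$ are equal. Let $y$ be nonconstant. At each $s>0$, (19) applies at the point $sy$ in the direction $\delta=y$: larger entries of $sy$ have larger $\delta$, and equal entries have equal $\delta$. So $s\mapsto q(e^{sy})$ has positive derivative for $s>0$, and by continuity it is strictly increasing on $[0,\infty)$. In particular $q(e^y)>q(1,\dots,1)=g_d$.

**Step 19 (widely separated scales give $2^{1-d}$).** We show that if $\rho_{i+1}/\rho_i\to0$ for all $i<n$, then $q(\rho)\to2^{1-d}$. The covariance of $N$ is $\mathrm{Id}-\rho\rho^\top/|\rho|^2$, and $\rho/|\rho|\to e_1$. So $(N_2,\dots,N_n)$ converges in law to i.i.d. standard normals. Moreover $N_1=-\sum_{j\ge2}(\rho_j/\rho_1)N_j$ has the sign of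
$$-\Big(N_2+\sum_{j\ge3}\frac{\rho_j}{\rho_2}N_j\Big),$$
which is $-\operatorname{sgn}N_2$ with probability tending to $1$. In the limit the signs satisfy $s_1=-s_2$, with $s_2,\dots,s_n$ i.i.d. fair. If $s_3=\dots=s_n$, then exactly one of $s_1,s_2$ differs from the common value, and exactly one sign is odd. If both signs occur among $s_3,\dots,s_n$, then each occurs at least twice in total, and there is no single odd sign. So the limit is $\mathbb P(s_3=\dots=s_n)=2\cdot2^{-(n-2)}=2^{1-d}$. By the symmetry of $q$ the same holds for any ordering of the indices.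

**Step 20 (upper bound for $q$).** We show $q<2^{1-d}$ everywhere. If $y$ has distinct entries, then along $e^{sy}$ the ratios of consecutive sorted scales tend to $0$ as $s\to\infty$, so by Steps 18 and 19 $q(e^{sy})$ increases strictly to $2^{1-d}$, and $q(e^y)<2^{1-d}$. By continuity $q\le2^{1-d}$ everywhere. If $y$ has ties but is not constant, then $q(e^y)<q(e^{2y})\le2^{1-d}$. If $y$ is constant, then $q(e^y)=g_d<q(e^{y'})\le2^{1-d}$ for any nonconstant $y'$.

**Step 21 (the bounds in Theorem 2).** Taking expectations in (14) over i.i.d. $\rho_i$ gives $g_d\le p_d(\mu)<2^{1-d}$. Equality on the left forces the i.i.d. $\rho_i$ to be a.s. equal, hence $\rho$ to be a.s. constant; conversely, if $\rho$ is a.s. constant, $p_d(\mu)=q(1,\dots,1)=g_d$. That no smaller constant than $2^{1-d}$ will do follows from Step 24 below, where $\tilde p_d(\beta)\to2^{1-d}$. $\blacksquare$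

## 12. The exact ranges of $p_d$ and $\tilde p_d$

Both functions are continuous: the densities depend continuously on $\beta$, so by Scheffé's lemma the laws depend continuously on $\beta$ in total variation, and so do the laws of $n$ i.i.d. points. Both are strictly monotone by Theorem 1. So Theorem 3 follows once we know the limits at the ends of the intervals.

**Step 22 (both families at $\beta\to\infty$).** We show that both probabilities tend to $g_d$. The law of $\sqrt{2\beta}\,X$ has density proportional to $\big(1-\frac{|x|^2}{2\beta}\big)_+^\beta$ in the beta case and to $\big(1+\frac{|x|^2}{2\beta}\big)^{-\beta}$ in the beta prime case. Both expressions tend to $e^{-|x|^2/2}$. The first is dominated by $e^{-|x|^2/2}$ for $\beta>0$. The second decreases in $\beta$, so for $\beta\ge\beta_0>d/2$ it is dominated by $\big(1+\frac{|x|^2}{2\beta_0}\big)^{-\beta_0}$, which is integrable. So the normalizing constants converge too, and by Scheffé's lemma the laws converge in total variation to the standard Gaussian law. Since $p_d(\cdot)$ is scale invariant, $p_d(\beta)$ and $\tilde p_d(\beta)$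 tend to its value at the Gaussian law, which is $q(1,\dots,1)=g_d$.

**Step 23 (the beta family at $\beta\to-1$).** We show $p_d(\beta)\to0$. The variable $|X|^2\le1$ has the $\mathrm{Beta}(d/2,\beta+1)$ law, with mean $\frac{d/2}{d/2+\beta+1}\to1$. So $|X|^2\to1$ in probability, and as the direction of $X$ is uniform and independent of $|X|$, $\mu_{d,\beta}$ converges weakly to the uniform law on $S^{d-1}$. The set
$$\big\{(x_i)\in(\mathbb R^d)^n:\ \exists j,\ x_j\in[x_i:i\ne j]\big\}$$
is closed. For i.i.d. uniform points on the sphere it has probability $0$: these are a.s. distinct, and distinct points of a sphere are extreme points of their hull. By the portmanteau theorem $\limsup p_d(\beta)\le0$.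

**Step 24 (the beta prime family at $\beta\downarrow d/2$).** We show $\tilde p_d(\beta)\to2^{1-d}$ by showing that the random scales separate as in Step 19. Here $a=\beta-d/2\downarrow0$. Represent the gamma variables of Step 15 as $\tau_i=F_a^{-1}(U_i)$, with $U_i$ i.i.d. uniform on $(0,1)$ and the same for all $a$. Since $F_a(t)=\frac1{\Gamma(a)}\int_0^ts^{a-1}e^{-s}ds$,
$$\frac{e^{-t}t^a}{\Gamma(a+1)}\le F_a(t)\le\frac{t^a}{\Gamma(a+1)} .$$
Put $t=w^{1/a}$ with $0<w<1$; then $t^a=w$ and $t\to0$ as $a\downarrow0$, so $F_a(w^{1/a})\to w$. Hence, if $0<w<U_i<w'<1$, then $F_a(w^{1/a})<U_i<F_a(w'^{1/a})$ for all small $a$, that is, $w<\tau_i^a<w'$. As $w,w'$ may be taken arbitrarily close to $U_i$, we get $a\log\tau_i\to\log U_i$ as $a\downarrow0$.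

The $U_i$ are a.s. distinct. If $U_i>U_j$, then $\log(\tau_j/\tau_i)=\frac1a\,(a\log\tau_j-a\log\tau_i)\to-\infty$. So, after sorting in decreasing order, all ratios of consecutive $\rho_i=\sqrt{2\tau_i}$ tend to $0$ a.s. By Step 19, $q(\rho_1,\dots,\rho_n)\to2^{1-d}$ a.s., and by (14) and bounded convergence $\tilde p_d(\beta)\to2^{1-d}$. This gives the sharpness in Theorem 2.

With Steps 22 to 24, $p_d$ increases continuously and strictly from the limit $0$ to the limit $g_d$, and $\tilde p_d$ decreases continuously and strictly from the limit $2^{1-d}$ to the limit $g_d$. This is Theorem 3. $\blacksquare$
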